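# Associated primes of the homological shift ideals of powers of a polymatroidal ideal

## 1. Do the primes of $\mathrm{HS}_i(I^k)$ only accumulate?

Take an ideal $I$ generated by monomials, fix a homological position $i$, and collect the multidegrees of the $i$th syzygies of $I^k$ into a new monomial ideal $\mathrm{HS}_i(I^k)$. Its associated primes form a finite list. If $I$ is polymatroidal (a strong exchange condition on the generators, recalled below), the first guess is that the list only gets longer: a prime that occurs for $I^k$ also occurs for $I^{k+1}$, from $k=1$ on. We make this precise, see it confirmed in the simplest cases, and then see it fail for $i=2$ at $k=1$. What is true is that the list grows as soon as $k\ge i$; this was conjectured in Antonino Ficarra, Dancheng Lu, "Polymatroidal ideals and their asymptotic syzygies", arXiv:2509.11977 (2025), and these notes prove it.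

Throughout, $S=K[x_1,\dots,x_n]$ is the standard graded polynomial ring over a field $K$, and $x^a=\prod_j x_j^{a_j}$ for $a\in\mathbb Z_{\ge0}^n$. For $a\in\mathbb Z^n$ and $T\subseteq[n]$ write $a(T)=\sum_{j\in T}a_j$, $|a|=a([n])$, $T^c=[n]\setminus T$; $\|\cdot\|$ is the $\ell_1$-norm, $e_j$ the $j$th unit vector, $1_F=\sum_{j\in F}e_j$. Blocks of partitions are nonempty. We use the same conventions when the variables have other names.

**Definition (polymatroidal ideal).** A monomial ideal $I$ is polymatroidal if it is generated in a single degree and, for any two minimal monomial generators $u=x^a$, $v=x^b$ and any $j$ with $a_j>b_j$, there is an $l$ with $a_l<b_l$ such that $x_l(u/x_j)\in I$. For $I\ne0$, the *exponent set* of $I$ is $\{a: x^a \text{ a minimal generator of } I\}$.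

In terms of the exponent set $H$: if $u,v\in H$ and $u_j>v_j$, there is $l$ with $u_l<v_l$ and $u-e_j+e_l\in H$. We call this *exchanging $u$ at $j$ towards $v$*; note that it brings $u$ closer to $v$ by $2$ in the $\ell_1$-norm. For example, $(x_1,x_2)^k$ is polymatroidal, and so is the ideal of all squarefree monomials of a fixed degree (a squarefree Veronese ideal). The ideal $(x_1x_2,x_3x_4)$ is not: exchanging $x_1x_2$ at $1$ towards $x_3x_4$ would need $x_2x_3$ or $x_2x_4$ in the ideal.

**Definition (homological shift ideal).** For a monomial ideal $J$ and $i\ge0$,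
$$\mathrm{HS}_i(J)=\big(x^a:\ \mathrm{Tor}_i^S(K,J)_a\ne0\big),\qquad\text{so } \mathrm{HS}_0(J)=J .$$

$\mathrm{Ass}\,J$ denotes the set of associated primes of $S/J$; if $\mathrm{HS}_i(I^k)=0$ we set $\mathrm{Ass}\,\mathrm{HS}_i(I^k)=\emptyset$. For $\emptyset\ne A\subseteq[n]$ let $P_A=(x_j:j\in A)$. Recall that every associated prime of a nonzero monomial ideal $J$ is a $P_A$ with $A\neq\emptyset$, and that $P_A\in\mathrm{Ass}\,J$ iff $P_A=J:x^v$ for some monomial $x^v$, which we call a *witness*. If $I=0$ there is nothing to prove, so $I\ne0$ from now on.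

We use three facts from the literature.

* **F1** (Conca–Herzog, *Castelnuovo–Mumford regularity of products of ideals*, 2003). A product of polymatroidal ideals is polymatroidal. Since both factors are generated in single degrees, its exponent set is the sum $H_1+H_2$ of the exponent sets of the factors.
* **F2** (Conca–Herzog; Herzog–Takayama). Polymatroidal ideals have linear quotients, hence a linear resolution.
* **F3** (Miller–Sturmfels, *Combinatorial Commutative Algebra*, Thm 1.34). For a monomial ideal $J$ and $a\in\mathbb Z^n_{\ge0}$, $\mathrm{Tor}_i^S(K,J)_a\cong\tilde H_{i-1}(\Delta_a;K)$, where $\Delta_a=\{F\subseteq[n]:x^{a-1_F}\in J\}$.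

Three consequences will be used constantly. If $J$ is polymatroidal of degree $d$, then F2 says
$$\mathrm{Tor}_i^S(K,J)_a\ne0\ \Longrightarrow\ |a|=d+i,\tag{1}$$
so the monomials $x^a$ with $\mathrm{Tor}_i^S(K,J)_a\neq 0$ all have the same degree and are exactly the minimal generators of $\mathrm{HS}_i(J)$. If $x^a\notin J$, then $\Delta_a$ has no faces at all and no homology, so by F3
$$\mathrm{HS}_i(J)\subseteq J\quad\text{for every monomial ideal }J.\tag{2}$$
Finally, if $J'$ and $J''$ live in disjoint sets of variables, then $J'J''\cong J'\otimes_KJ''$, and the multigraded Künneth formula gives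
$$\mathrm{HS}_i(J'J'')=\sum_{p+q=i}\mathrm{HS}_p(J')\,\mathrm{HS}_q(J'').\tag{3}$$

**Test 1: two variables.** Let $I=(x_1,x_2)\subset K[x_1,x_2]$ and $i=1$. By (1) we need $|a|=k+1$. For such $a$ the face $\{1,2\}$ is excluded by degree, so $\tilde H_0(\Delta_a)\ne0$ iff both $\{1\}$ and $\{2\}$ are faces, i.e. iff $a_1,a_2\ge1$. Hence
$$\mathrm{HS}_1(I^k)=x_1x_2(x_1,x_2)^{k-1}.$$
The associated primes are $(x_1),(x_2)$ for $k=1$, and $(x_1),(x_2),(x_1,x_2)$ for $k\ge2$; the last has the witness $x_1^{k-1}x_2$. The guess holds.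

**Test 2: three variables.** Let $I'=(y_0y_1,y_0y_2,y_1y_2)$ and $z=y_0y_1y_2$. The exponent set of $I'^k$ is $\{b\in\mathbb Z_{\ge0}^3: b_j\le k,\ |b|=2k\}$: the inclusion "$\subseteq$" is clear, and for such $b$ put $c_j=k-b_j$; then $\sum_j c_j=k$ and $y^b=\prod_j(z/y_j)^{c_j}$. Let $i=2$. By (1), $|a|=2k+2$, so faces of $\Delta_a$ have at most two elements, and $\tilde H_1(\Delta_a)\ne0$ iff all three edges are present. With $c=a-(1,1,1)$ this says that $c+e_f$ is in the exponent set for $f=0,1,2$, i.e. $0\le c_f\le k-1$ and $|c|=2k-1$. For $k=1$ this is impossible. For $k\ge2$ it forces $c_j\ge(2k-1)-2(k-1)=1$, so $c=(1,1,1)+b$ with $0\le b_f\le k-2$, $|b|=2(k-2)$, and therefore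
$$\mathrm{HS}_2(I')=0,\qquad \mathrm{HS}_2(I'^k)=z^2\,I'^{\,k-2}\quad(k\ge2),\tag{4}$$
where $I'^0$ is the unit ideal. For $k=2$ the primes are $(y_0),(y_1),(y_2)$; for $k=3$ the three primes $(y_j,y_l)$ join them; for $k\ge4$ so does $\mathfrak m=(y_0,y_1,y_2)$, because $z(y_0y_1)^{k-4}\notin I'^{k-2}$ by degree, while $zy_j\in I'^2$ gives $zy_j(y_0y_1)^{k-4}\in I'^{k-2}$. So the lists are increasing again: empty, three primes, six, seven.

The same argument for $i=1$, $k=1$ gives $|a|=3$ and the condition that at least two of the $a-e_j$ are exponents of $I'$, so $\mathrm{HS}_1(I')=(z)$.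

**Test 3: the guess fails.** In (4), $\mathrm{HS}_2$ is zero for $I'$ and nonzero for $I'^2$. By itself this is harmless, but put it next to other variables. Let $L=(x_1,x_2)^2(x_3,x_4)^2$ and $I=I'L\subset K[y_0,y_1,y_2,x_1,\dots,x_4]$, polymatroidal by F1. Let $\mathfrak p=(x_1,x_2,x_3,x_4)$, $w=x_1x_2x_3x_4$, and $i=2$.

For $k=1$: since $\mathrm{HS}_2(I')=0$, formula (3) gives $\mathrm{HS}_2(I)=\mathrm{HS}_1(I')\mathrm{HS}_1(L)+I'\,\mathrm{HS}_2(L)$. By (1) every monomial in it has $x$-degree at least $5$. By (3) and Test 1, $\mathrm{HS}_1(L)=x_1x_2(x_1,x_2)(x_3,x_4)^2+(x_1,x_2)^2x_3x_4(x_3,x_4)$, and this contains $wx_1,\dots,wx_4$. So $zwx_j\in\mathrm{HS}_1(I')\mathrm{HS}_1(L)\subseteq\mathrm{HS}_2(I)$ for all $j$, while $zw$ times a monomial in the $y$'s has $x$-degree $4$ and is not in $\mathrm{HS}_2(I)$. Hence $\mathrm{HS}_2(I):zw=\mathfrak p$.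

For $k=2$: suppose $\mathrm{HS}_2(I^2):v=\mathfrak p$ with a monomial $v=v_xv_y$. By (3) and (2), $v_xx_j\in L^2=(x_1,x_2)^4(x_3,x_4)^4$ for all $j$. The case $j=3$ shows that $v_x$ has $(x_1,x_2)$-degree at least $4$, the case $j=1$ that it has $(x_3,x_4)$-degree at least $4$. So $v_x\in L^2$. Since $z^2\in\mathrm{HS}_2(I'^2)$, we get $z^2v\in\mathrm{HS}_2(I'^2)L^2\subseteq\mathrm{HS}_2(I^2)$, i.e. $z^2\in\mathfrak p$, which is false. So $\mathfrak p\in\mathrm{Ass}\,\mathrm{HS}_2(I)\setminus\mathrm{Ass}\,\mathrm{HS}_2(I^2)$, and the guess is wrong.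

The correct statement, and the fact that its range cannot be enlarged, are as follows.

**Theorem A.** Let $I$ be polymatroidal and $i\ge1$. Then $\mathrm{Ass}\,\mathrm{HS}_i(I^k)\subseteq\mathrm{Ass}\,\mathrm{HS}_i(I^{k+1})$ for all $k\ge i$.

**Theorem D.** For every $i\ge2$ there is a polymatroidal ideal $I$ with $\mathrm{Ass}\,\mathrm{HS}_i(I^{i-1})\not\subseteq\mathrm{Ass}\,\mathrm{HS}_i(I^i)$.

Theorem A holds for every field $K$; by Theorem D, for no $i\ge2$ can the range $k\ge i$ be replaced by $k\ge i-1$. Theorems B and C, stated in Sections 7 and 8, describe $\mathrm{HS}_i(I^k)$ and its associated primes for $k\ge i$.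

## 2. Carrying a witness from one power to the next

A sensible first attempt at Theorem A: given $\mathrm{HS}_i(I^k):v=P$, pick a generator $u$ of $I$ and hope that $\mathrm{HS}_i(I^{k+1}):uv=P$. In Test 1, for $k\ge2$, this works with $v=x_1^{k-1}x_2$ and $u=x_1$.

In Test 3 the attempt breaks as follows. There $k=1$, $v=zw$. For any monomial $u=u_yu_x\in I$ we have $wu_x\in L\cdot L=L^2$, so $z^2uv\in\mathrm{HS}_2(I'^2)L^2\subseteq\mathrm{HS}_2(I^2)$, and the colon ideal $\mathrm{HS}_2(I^2):uv$ contains $z^2\notin\mathfrak p$. No choice of $u$ helps. What has gone wrong is that $\mathrm{HS}_2(I^2)$ contains the part $\mathrm{HS}_2(I'^2)L^2$, which does not come from $I\cdot\mathrm{HS}_2(I)$: its $x$-degree begins at $8$, while all monomials of $I\cdot\mathrm{HS}_2(I)$ have $x$-degree at least $4+5=9$. To carry a witness one must bound $\mathrm{HS}_i(I^{k+1})$ *from above*, and for that one has to know $\mathrm{HS}_i(I^k)$ exactly when $k\ge i$.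

The way to know it exactly is to stop handling generators. A polymatroidal ideal is determined by one function on the subsets of $[n]$, its rank function (Section 3). Whether $P_A$ is associated can be read off from this function through linear inequalities (Sections 4 and 5). The ideal $\mathrm{HS}_i$ of a polymatroidal ideal is the set of lattice points under an explicit bound (Section 6). And for powers $I^k$ with $k\ge i$ its rank function is $k$ times the rank function of $I$ plus a term that does not depend on $k$ (Section 7). The inequalities are then affine in $k$, and the sign of the coefficient of $k$ gives Theorem A (Section 8).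

## 3. A polymatroidal ideal is determined by its rank function

**Definition (rank function).** Let $J\ne0$ be polymatroidal with exponent set $H$ and degree $N$. For $T\subseteq[n]$ put
$$\rho_H(T)=\max_{h\in H}h(T),\qquad \mu(T)=\min_{h\in H}h(T)=N-\rho_H(T^c).$$

Clearly $\rho_H(\emptyset)=0$ and $\rho_H$ is monotone, and by F1 the rank function of a product is the sum of the rank functions. For the squarefree Veronese ideal of degree $i$ it is $T\mapsto\min(i,|T|)$. For $(x_1,x_2)(x_3,x_4)$, the value $\rho(T)$ is the number of the two sets $\{1,2\}$, $\{3,4\}$ that $T$ meets.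

**Lemma 1.** Let $J,H,N,\rho_H,\mu$ be as above.

(a) $\rho_H$ is submodular: $\rho_H(X)+\rho_H(Y)\ge\rho_H(X\cap Y)+\rho_H(X\cup Y)$.

(b) For $h\in H$, $p\in[n]$ with $h_p>0$, and $T=\{q:h-e_p+e_q\in H\}$ (so $p\in T$), we have $h(T^c)=\rho_H(T^c)$.

(c) $H=\{a\in\mathbb Z^n:\ |a|=N,\ a(T)\le\rho_H(T)\ \text{for all }T\}$.

(d) For $w\in\mathbb Z^n_{\ge0}$: $x^w\in J$ iff $w(T)\ge\mu(T)$ for all $T\subseteq[n]$.

Part (b) is the engine: it turns "no useful exchange is available" into an equality for the rank function. Parts (c) and (d) say that $\rho_H$ determines $H$ and membership in $J$.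

**Proof of (a).** We first show that for $R\subseteq T$ one $h\in H$ maximizes both $h(R)$ and $h(T)$. Choose $u,v\in H$ with $u(R)=\rho_H(R)$, $v(T)=\rho_H(T)$ and $\|u-v\|$ minimal. If $u(T)<v(T)$, then $u(T^c)>v(T^c)$, so $u_j>v_j$ for some $j\notin T$. Exchange $u$ at $j$ towards $v$ to get $u'=u-e_j+e_l$. As $j\notin R$, $u'(R)\ge u(R)$, so $u'(R)=\rho_H(R)$; but $\|u'-v\|<\|u-v\|$, a contradiction. So $u(T)=\rho_H(T)$. Now for arbitrary $X,Y$ apply this to $X\cap Y\subseteq X\cup Y$:
$$\rho_H(X\cap Y)+\rho_H(X\cup Y)=h(X\cap Y)+h(X\cup Y)=h(X)+h(Y)\le\rho_H(X)+\rho_H(Y).$$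

**Proof of (b).** Among the $v\in H$ with $v(T^c)=\rho_H(T^c)$ let $\mathcal V$ be the set of those with $\|v-h\|$ minimal. Every $v\in\mathcal V$ has two properties.

($\alpha$) $v_j\le h_j$ for all $j\in T$. If $v_j>h_j$ with $j\in T$, exchange $v$ at $j$ towards $h$. As $j\in T$, the value on $T^c$ does not drop, so it is still $\rho_H(T^c)$; but the new vector is closer to $h$, a contradiction.

($\beta$) $v_p=h_p$. Otherwise $v_p<h_p$ by ($\alpha$). Exchange $h$ at $p$ towards $v$: there is $l$ with $h_l<v_l$ and $h-e_p+e_l\in H$. The second property says $l\in T$, and then ($\alpha$) says $v_l\le h_l$, a contradiction.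

Let $v\in\mathcal V$ and suppose $h(T^c)<v(T^c)$. Then $v(T)<h(T)$, so $v_j<h_j$ for some $j\in T$, and $j\ne p$ by ($\beta$). Since $j\in T$, the vector $h'=h-e_p+e_j$ lies in $H$. As $v_p=h_p>h'_p$, we may exchange $v$ at $p$ towards $h'$: $v'=v-e_p+e_l\in H$ with $v_l<h'_l$, so $l\ne p$. As $p\in T$, $v'(T^c)\ge v(T^c)=\rho_H(T^c)$, so equality holds and $l\in T$. Also $v_l<h_l$: if $l\ne j$ then $h'_l=h_l$, and if $l=j$ this is the choice of $j$. Passing from $v$ to $v'$ thus increases the distance to $h$ by $1$ at $p$ and decreases it by $1$ at $l$. So $\|v'-h\|=\|v-h\|$ and $v'\in\mathcal V$; but $v'_p=h_p-1$ contradicts ($\beta$). Hence $h(T^c)\ge v(T^c)=\rho_H(T^c)$, and equality holds.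

**Proof of (c).** "$\subseteq$" is clear. Let $a$ be in the right-hand side, choose $h\in H$ with $\|h-a\|$ minimal, and suppose $h\ne a$. Since $|h|=|a|$, some $p$ has $h_p>a_p$. Moreover $a_p=N-a([n]\setminus p)\ge N-\rho_H([n]\setminus p)\ge0$, so $h_p>0$. Take $T$ as in (b). For $q\in T$ we have $h_q\ge a_q$: for $q=p$ this is clear, and if $q\ne p$ and $h_q<a_q$, then $h-e_p+e_q\in H$ would be closer to $a$. With the strict inequality at $p\in T$ this gives $h(T)>a(T)$, hence $a(T^c)>h(T^c)=\rho_H(T^c)$, a contradiction.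

**Proof of (d).** "$\Rightarrow$" holds because $w\ge h$ for some $h\in H$. For "$\Leftarrow$" choose $h\in H$ minimizing $\sum_j\max(h_j-w_j,0)$ and suppose $h_p>w_p\ (\ge0)$ for some $p$. Take $T$ as in (b). For $q\in T$ we have $h_q\ge w_q$: if $h_q<w_q$ then $q\ne p$, and $h-e_p+e_q\in H$ has a smaller sum, as the term at $p$ drops by $1$ and the term at $q$ stays $0$. So $h(T)>w(T)\ge\mu(T)=N-\rho_H(T^c)=N-h(T^c)=h(T)$, a contradiction. So $h\le w$ and $x^w\in J$. $\square$

## 4. Integer points under an intersecting submodular bound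

Both remaining problems, finding associated primes and describing $\mathrm{HS}_i$, lead to the same kind of system: integer vectors $a$ with $a(T)\le g(T)$ for nonempty $T$, and $a(E)=g(E)$. The functions $g$ that occur are slightly less than submodular.

**Definition (intersecting submodular).** Let $E$ be a finite nonempty set. A function $g$ from the nonempty subsets of $E$ to $\mathbb Z$ is intersecting submodular if $g(X)+g(Y)\ge g(X\cap Y)+g(X\cup Y)$ whenever $X\cap Y\ne\emptyset$.

For example, $g(T)=|T|-1$ is intersecting submodular. If one sets $g(\emptyset)=0$ it is not submodular, since $g(\{1\})+g(\{2\})=0<1=g(\emptyset)+g(\{1,2\})$.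

**Lemma 2.** Let $g$ be intersecting submodular on $E$, $Q=\{a\in\mathbb Z^E:a(T)\le g(T)\ \forall T\ne\emptyset\}$ and $H_g=\{a\in Q:a(E)=g(E)\}$.

(a) If $a,a'\in H_g$ and $a_j>a'_j$, there is $l$ with $a_l<a'_l$ and $a-e_j+e_l\in H_g$.

(b) $H_g\ne\emptyset$ iff $\sum_{T\in\pi}g(T)\ge g(E)$ for all partitions $\pi$ of $E$.

(c) If $H_g\ne\emptyset$ and $\emptyset\ne U\subseteq E$, then $\max_{a\in H_g}a(U)=\min_\pi\sum_{T\in\pi}g(T)$, the minimum over partitions $\pi$ of $U$.

**Tight sets.** For $a\in Q$ call $T\ne\emptyset$ tight if $a(T)=g(T)$. If $X,Y$ are tight and meet, then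
$$a(X\cap Y)+a(X\cup Y)=g(X)+g(Y)\ge g(X\cap Y)+g(X\cup Y),$$
and since $a\in Q$, the set $X\cup Y$ is tight. So the maximal tight sets are pairwise disjoint. By integrality, $a+e_j\notin Q$ iff $j$ lies in a tight set.

**Proof of (a).** Let $L=\{l:a_l<a'_l\}$ and suppose $a-e_j+e_l\notin H_g$ for every $l\in L$. The coordinate sum is still $g(E)$, so $a-e_j+e_l\notin Q$, and some inequality is violated; its set $T_l$ must be tight for $a$ with $l\in T_l$, $j\notin T_l$. Merging sets that meet, repeatedly, yields disjoint tight sets $V_1,\dots,V_m$ not containing $j$, whose union $V$ contains $L$. Then $a(V)=\sum_sg(V_s)\ge a'(V)$. Outside $V$ we have $a\ge a'$ coordinatewise, strictly at $j$. So $a(E)>a'(E)$, but both are $g(E)$, a contradiction.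

**A min-max formula over $Q$.** For (b) and (c) we show that for $\emptyset\neq U\subseteq E$
$$\max_{a\in Q}a(U)=\min_\pi\sum_{T\in\pi}g(T)\quad\text{over partitions $\pi$ of $U$.}\tag{5}$$
"$\le$" follows by adding up the inequalities $a(T)\le g(T)$, $T\in\pi$. For "$\ge$": $Q\ne\emptyset$ (take all coordinates very negative) and $a(U)\le g(U)$ on $Q$, so the maximum is attained at some $a$. Lower every coordinate outside $U$ by $1$. The vector stays in $Q$, $a(U)$ does not change, and no set reaching outside $U$ is tight any more. For $j\in U$, $a+e_j\notin Q$ by maximality, so $j$ lies in a tight set, and that set is contained in $U$. Hence the maximal tight sets partition $U$, and $a(U)$ is the sum of their $g$-values.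

**Proof of (b).** Since $a(E)\le g(E)$ on $Q$, $H_g\ne\emptyset$ iff the maximum in (5) for $U=E$ equals $g(E)$. The partition $\{E\}$ gives the value $g(E)$, so this happens iff no partition gives less.

**Proof of (c).** Among the $a\in Q$ with $a(U)$ maximal over $Q$ choose one with $a(E)$ maximal. Then $a+e_j\notin Q$ for every $j\in E$: if $j\in U$ this would increase $a(U)$, and if $j\notin U$ it would keep $a(U)$ and increase $a(E)$. So the maximal tight sets partition $E$, and $a(E)$ is the sum of their $g$-values, which is $\ge g(E)$ by (b). So $a\in H_g$. Thus $\max_{H_g}a(U)=\max_Qa(U)$, and (5) gives the formula. $\square$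

## 5. Associated primes as linear inequalities in the rank function

**Lemma 3.** Let $J,H,N,\rho_H,\mu$ be as in Section 3, $\emptyset\ne A\subseteq[n]$, and $\sigma(T)=\rho_H(A^c\cup T)-\rho_H(A^c)$ for $T\subseteq A$. Then $P_A\in\mathrm{Ass}\,J$ iff
$$\sum_{T\in\pi}(\sigma(T)-1)\ge\sigma(A)-1\quad\text{for all partitions $\pi$ of $A$}$$
and, if $|A|=1$, also $\sigma(A)\ge1$.

For example, for $I'^k$ from Test 2 and $A=\{0,1,2\}$ we have $\sigma(T)=k\min(2,|T|)$. Two blocks give $3k-2\ge2k-1$, i.e. $k\ge1$, and three give $3k-3\ge2k-1$, i.e. $k\ge2$. So $\mathfrak m\in\mathrm{Ass}\,I'^k$ iff $k\ge2$, in accordance with Test 2.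

**Step 1: witnesses as integer vectors.** We show that $P_A\in\mathrm{Ass}\,J$ iff there is $w\in\mathbb Z^A_{\ge0}$ with
$$w(A)=\mu(A)-1,\qquad w(T)\ge\mu(T)\ \text{ for all }T\subsetneq A.\tag{6}$$

Let $P_A=J:x^v$. Multiplying $x^v$ by a monomial in the variables outside $A$ does not change the colon ideal, since $P_A:y=P_A$ for such a monomial $y$. So we may assume $v_j\ge N$ for $j\notin A$. Put $w=v|_A$. As $\mu\le N$, the inequalities of Lemma 1(d) for sets $T\not\subseteq A$ hold for $v$ and for all $v+e_j$. Since $x^v\notin J$, some $T\subseteq A$ has $w(T)<\mu(T)$. If $T\ne A$, pick $j\in A\setminus T$; then $(v+e_j)(T)<\mu(T)$ contradicts $x_jx^v\in J$. So $T=A$, and $x_jx^v\in J$ for $j\in A$ gives $w(A)+1\ge\mu(A)$; hence $w(A)=\mu(A)-1$. For $T\subsetneq A$ and $j\in A\setminus T$, $w(T)=(v+e_j)(T)\ge\mu(T)$.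

Conversely, given $w$ as in (6), let $v$ be $w$ on $A$ and $N$ outside $A$. For $j\in A$ the vector $v+e_j$ satisfies all inequalities of Lemma 1(d): for $T\not\subseteq A$ because of the entries $N$, for $T\subsetneq A$ and for $T=A$ by (6). So $x_jx^v\in J$. For every monomial $y$ in the variables outside $A$, $x^vy$ has $A$-degree $\mu(A)-1$ and is not in $J$. So the monomial ideal $J:x^v$ contains $P_A$ and no monomial outside $P_A$, i.e. $J:x^v=P_A$.

**Step 2: from lower to upper bounds.** We rewrite (6) so that Lemma 2 applies. We have $\mu(A)=N-\rho_H(A^c)=\sigma(A)$, and for $U\subseteq A$, $\mu(A\setminus U)=N-\rho_H(A^c\cup U)$, so $\mu(A)-\mu(A\setminus U)=\sigma(U)$. Writing $T=A\setminus U$, (6) says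
$$w(U)\le\sigma(U)-1\ \text{ for all }\emptyset\ne U\subseteq A,\quad\text{with equality for }U=A,$$
that is, $w\in H_h$ for $h=\sigma-1$. The function $\sigma$ is submodular because $\rho_H$ is, so $h$ is intersecting submodular.

**Step 3: nonnegativity.** Lemma 2 provides integer vectors, and (6) asks for nonnegative ones. If $|A|\ge2$, every integer vector satisfying the conditions in (6) is nonnegative, since $\{j\}\subsetneq A$ gives $w_j\ge\mu(\{j\})\ge0$. If $|A|=1$, then $w=\sigma(A)-1$, and nonnegativity says $\sigma(A)\ge1$. Lemma 2(b) now gives Lemma 3. $\square$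

## 6. Homological shift ideals through matroids

For a matroid $M$, $\mathrm{Ind}(M)$ is its complex of independent sets; a *coloop* is an element lying in all bases, a *loop* an element lying in none, a *circuit* a minimal dependent set. For a circuit $C$, the contraction $M/C$ on the remaining elements has rank function $Y\mapsto\mathrm{rk}(Y\cup C)-\mathrm{rk}(C)$; and $F$ is independent in $M/C$ iff $F\cup D$ is independent in $M$ for one (equivalently every) basis $D$ of $C$. For instance, if the bases are all $2$-subsets of a $3$-set, then $\mathrm{Ind}(M)$ is the boundary of a triangle; there are no coloops, and $\tilde H_1=K$. This is the general pattern.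

**Lemma 4.** Let $M$ be a matroid of rank $i\ge0$. Then $\tilde H_{i-1}(\mathrm{Ind}(M);K)\ne0$ iff $M$ has no coloops.

*Proof.* If $e$ is a coloop, then $\mathrm{Ind}(M)$ is a cone with apex $e$ and has no reduced homology. Let $M$ have no coloops. There are no $i$-dimensional faces, so it suffices to find a nonzero $(i-1)$-cycle; we do this by induction on $i$. For $i=0$, $\mathrm{Ind}(M)=\{\emptyset\}$ and $\tilde H_{-1}=K$.

Let $i\ge1$. There is a non-loop $e$. It is not a coloop, so it lies in a circuit $C$ (add $e$ to a basis avoiding it), and $|C|\ge2$ because $e$ is not a loop. The matroid $M/C$ has rank $i-(|C|-1)<i$. It has no coloops: for an element $f\notin C$, the remaining elements of $M/C$ other than $f$ have rank $\mathrm{rk}(E\setminus f)-\mathrm{rk}(C)=i-\mathrm{rk}(C)$ in $M/C$, where $E$ is the ground set of $M$ and $\mathrm{rk}(E\setminus f)=i$ since $f$ is not a coloop of $M$; so some basis of $M/C$ avoids $f$. By induction there is a nonzero $(i-|C|)$-cycle $\zeta$ of $\mathrm{Ind}(M/C)$. For $F$ independent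 in $M/C$ and $x\in C$, $C\setminus x$ is a basis of $C$, so $F\cup(C\setminus x)$ is independent in $M$. So the join of the boundary cycle of the simplex on $C$ with $\zeta$ is a cycle of $\mathrm{Ind}(M)$; it is nonzero as the vertex sets are disjoint, and its dimension is $(|C|-2)+(i-|C|)+1=i-1$. $\square$

**Proposition 5.** Let $J$ be polymatroidal with exponent set $B$, degree $d$, rank function $\rho$, and let $i\ge1$. For $|a|=d+i$ let $M_a=\{F\subseteq[n]:|F|=i,\ a-1_F\in B\}$.

(i) The monomial $x^a$ is a minimal generator of $\mathrm{HS}_i(J)$ iff $|a|=d+i$, $M_a\ne\emptyset$, and no element lies in all members of $M_a$.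

(ii) If $i\ge n$, then $\mathrm{HS}_i(J)=0$. If $i\le n-1$, the minimal generators of $\mathrm{HS}_i(J)$ are the $x^a$ with $a\in H_g$, where $H_g$ is formed as in Lemma 2 with $E=[n]$ and
$$g(T)=\rho(T)+\min(i,|T|-1)\qquad(T\ne\emptyset).\tag{7}$$

(iii) $\mathrm{HS}_i(J)$ is zero or polymatroidal.

For example, for $J=(x_1,x_2)^k$ and $i=1$: $g(\{1\})=g(\{2\})=k$ and $g(\{1,2\})=k+1$, so $H_g$ consists of the $a$ with $a_1,a_2\le k$ and $a_1+a_2=k+1$, i.e. $a_1,a_2\ge1$ and $|a|=k+1$, as in Test 1.

**Step 1: $M_a$ is a matroid.** By (1) only $|a|=d+i$ matters, and the $x^a$ with nonzero $\mathrm{Tor}_i$ are the minimal generators. Let $|a|=d+i$. A face $F$ of $\Delta_a$ gives a monomial $x^{a-1_F}\in J$ of degree $d+i-|F|\ge d$, so $|F|\le i$; and the faces with $|F|=i$ form $M_a$, as a monomial of degree $d$ in $J$ is a minimal generator. Suppose $M_a\ne\emptyset$; we check that it is the set of bases of a matroid. Let $F,F'\in M_a$ and $j\in F\setminus F'$. Then $a-1_{F'}$ is larger than $a-1_F$ at $j$. Exchanging $a-1_{F'}$ at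 $j$ towards $a-1_F$ gives $l$ at which $a-1_{F'}$ is smaller than $a-1_F$, i.e. $l\in F'\setminus F$, with $F'\cup\{j\}\setminus\{l\}\in M_a$. For the complements of the members of $M_a$ this is the usual basis exchange axiom, so $M_a$ is the set of bases of the dual of a matroid, hence of a matroid.

**Step 2: proof of (i).** The complex $\Delta_a$ has no $i$-dimensional faces, so $\tilde H_{i-1}(\Delta_a;K)$ is the space of $(i-1)$-cycles, which depends only on the set $M_a$ of $(i-1)$-dimensional faces. It is $0$ if $M_a=\emptyset$; otherwise it equals $\tilde H_{i-1}$ of the independence complex of the matroid with bases $M_a$. By F3 and Lemma 4, (i) follows.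

**Step 3: proof of (ii).** If $i>n$ then $M_a=\emptyset$, and if $i=n$ the only possible member of $M_a$ is $[n]$; the condition in (i) cannot hold. Let $i\le n-1$. For $f\in[n]$ let $\Delta_i^f=\{1_F:F\subseteq[n]\setminus f,\ |F|=i\}$. The condition in (i) says that for every $f$ some member of $M_a$ avoids $f$, i.e.
$$a\in\bigcap_{f\in[n]}(B+\Delta_i^f).$$
Now $\Delta_i^f$ is the exponent set of the squarefree Veronese ideal of degree $i$ in the variables other than $x_f$, which is polymatroidal with rank function $T\mapsto\min(i,|T\setminus f|)$. By F1 and Lemma 1(c), $a\in B+\Delta_i^f$ iff $|a|=d+i$ and $a(T)\le\rho(T)+\min(i,|T\setminus f|)$ for all $T$. For $T\ne\emptyset$ the minimum of $|T\setminus f|$ over $f$ is $|T|-1$, and $T=\emptyset$ gives no condition. Since $g([n])=d+\min(i,n-1)=d+i$, the intersection is exactly $H_g$.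

**Step 4: proof of (iii).** The function $\varphi(t)=\min(i,t-1)$ is concave on $t\ge1$. If $X\cap Y\ne\emptyset$, then $|X|$ and $|Y|$ lie between $|X\cap Y|\ge1$ and $|X\cup Y|$ and have the same sum as these, so $\varphi(|X|)+\varphi(|Y|)\ge\varphi(|X\cap Y|)+\varphi(|X\cup Y|)$. With the submodularity of $\rho$, $g$ is intersecting submodular. By Step 3, $H_g\subseteq\mathbb Z_{\ge0}^n$, and all its elements have degree $d+i$; if it is nonempty, Lemma 2(a) is the exchange property. $\square$

## 7. Separators and the rank function of $\mathrm{HS}_i(I^k)$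

By Lemma 2(c), the rank function of $\mathrm{HS}_i(I^k)$ at $U$ is a minimum over partitions $\pi$ of $U$. As $k$ grows, partitions for which $\sum_{T\in\pi}\rho(T)$ exceeds $\rho(U)$ become too expensive. So we must know when equality holds.

**Definition (separator).** Let $\rho$ be an integer-valued submodular function with $\rho(\emptyset)=0$ on the subsets of a finite set. A set $X\subseteq U$ is a separator of $U$ if $\rho(X)+\rho(U\setminus X)=\rho(U)$. For a partition $\pi$ of $U$ put $\delta(\pi)=\sum_{T\in\pi}\rho(T)-\rho(U)$.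

Submodularity and $\rho(\emptyset)=0$ give subadditivity $\rho(X\cup Y)\le\rho(X)+\rho(Y)$ for disjoint $X,Y$; so $\delta(\pi)\ge0$.

**Lemma 6.** With these conventions:

(a) If $X$ is a separator of $U$, then
$$\rho(Y)=\rho(Y\cap X)+\rho(Y\setminus X)\quad\text{for all }Y\subseteq U.\tag{8}$$

(b) The separators of $U$ form a Boolean algebra of subsets of $U$. Its atoms, the *components* of $U$, partition $U$, and the separators are exactly the unions of components. Let $c(U)$ be the number of components and $r(U)=|U|-c(U)$.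

(c) For a partition $\pi$ of $U$,
$$\delta(\pi)=0\iff\text{every }T\in\pi\text{ is a union of components of }U.\tag{9}$$

(d) If $U\subseteq V$, then $r(U)\le r(V)$.

For example, let $\rho$ be the rank function of $(x_1,x_2)(x_3,x_4)$. The components of $[4]$ are $\{1,2\}$ and $\{3,4\}$: here $\rho(\{1,2\})+\rho(\{3,4\})=1+1=\rho([4])$, while $\rho(\{1\})+\rho(\{2\})=2>1=\rho(\{1,2\})$ and similarly for $\{3,4\}$, so neither set splits further by (8). So $r([4])=2$, and likewise $r(\{1,2,3\})=1$, $r(\{1,3\})=0$. For the rank function $\min(|T|,2)$ of $I'$ we have $r(T)=0$ if $|T|\le2$, and the whole set has one component, as a proper nonempty separator would give $3=2$; so $r=2$ there.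

**Proof of (a).** "$\le$" is subadditivity. For "$\ge$" add the two submodular inequalities
$$\rho(Y)+\rho(X)\ge\rho(X\cup Y)+\rho(X\cap Y),\qquad \rho(X\cup Y)+\rho(U\setminus X)\ge\rho(U)+\rho(Y\setminus X)$$
and cancel, using $\rho(X)+\rho(U\setminus X)=\rho(U)$.

**Proof of (b).** $\emptyset$ and $U$ are separators, and the complement in $U$ of a separator is one. If $X,Y$ are separators, then using the definition for $Y$, then (8) for $X$, then subadditivity,
$$\begin{aligned}\rho(U)&=\rho(Y)+\rho(U\setminus Y)\\&=\rho(Y\cap X)+\rho(Y\setminus X)+\rho((U\setminus Y)\cap X)+\rho((U\setminus Y)\setminus X)\\&\ge\rho(X\cap Y)+\rho(U\setminus(X\cap Y))\ \ge\ \rho(U),\end{aligned}$$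
so equality holds and $X\cap Y$ is a separator. The statements about atoms hold in every Boolean algebra of subsets of a finite set.

**Proof of (c).** If $\delta(\pi)=0$ and $T\in\pi$, then $\rho(T)+\rho(U\setminus T)\le\sum_{T'\in\pi}\rho(T')=\rho(U)$, so $T$ is a separator. Conversely, if all blocks $T_1,\dots,T_m$ are separators of $U$, apply (8) with $X=T_s$ and $Y=T_s\cup\dots\cup T_m$ for $s=1,\dots,m$; this peels off the blocks one at a time and gives $\rho(U)=\sum_s\rho(T_s)$.

**Proof of (d).** Let $X$ be a separator of $V$. By (8) with $Y=U$, $X\cap U$ is a separator of $U$. Hence the nonempty sets among $C\cap U$, $C$ a component of $V$, partition $U$ into separators of $U$; each is a union of components of $U$, so there are at most $c(U)$ of them. The components of $V$ missing $U$ are disjoint nonempty subsets of $V\setminus U$. So $c(V)\le c(U)+|V\setminus U|$, i.e. $r(U)\le r(V)$. $\square$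

From here on, $I$ is polymatroidal with degree $d$ and rank function $\rho$; $c$ and $r$ are formed from this $\rho$.

**Theorem B.** Let $i\ge1$. $\mathrm{HS}_i(I)$ is zero or polymatroidal. For $k\ge i$: $\mathrm{HS}_i(I^k)\ne0$ iff $i\le r([n])$, and then its rank function is
$$U\mapsto k\rho(U)+\min(i,r(U)).\tag{10}$$
Consequently
$$\mathrm{HS}_i(I^{k+1})=I\cdot\mathrm{HS}_i(I^k)\quad\text{for all }k\ge i.\tag{11}$$

**Step 1: set-up.** The first statement is Proposition 5(iii). Let $k\ge i$. By F1, $I^k$ is polymatroidal of degree $kd$ with rank function $k\rho$. If $i\ge n$, then $\mathrm{HS}_i(I^k)=0$ by Proposition 5, and $r([n])\le n-1<i$, as claimed. Let $i\le n-1$ and let $g_k(T)=k\rho(T)+\min(i,|T|-1)$ be the function (7) for $I^k$. For a partition $\pi$ of $U\ne\emptyset$,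
$$\sum_{T\in\pi}g_k(T)=k\rho(U)+k\,\delta(\pi)+\sum_{T\in\pi}\min(i,|T|-1).$$

**Step 2: the minimum over partitions.** We show
$$\min_\pi\Big[k\,\delta(\pi)+\sum_{T\in\pi}\min(i,|T|-1)\Big]=\min(i,r(U)).\tag{12}$$
This is where $k\ge i$ is used. For "$\le$": the partition $\{U\}$ has $\delta=0$ and gives at most $i$; the partition into components has $\delta=0$ by (9) and gives at most $\sum_C(|C|-1)=r(U)$. For "$\ge$" there are three cases. If $\delta(\pi)\ge1$, the value is at least $k\ge i$. If $\delta(\pi)=0$ and some block has $|T|-1\ge i$, the value is at least $i$. If $\delta(\pi)=0$ and all $|T|-1<i$, the value is $\sum_{T\in\pi}(|T|-1)=|U|-|\pi|$; by (9) all blocks are unions of components, so $|\pi|\le c(U)$ and the value is at least $r(U)$.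

**Step 3: conclusion.** By Proposition 5(ii) and Lemma 2(b), $\mathrm{HS}_i(I^k)\ne0$ iff $kd+\min(i,r([n]))\ge g_k([n])=kd+i$, i.e. iff $i\le r([n])$. In that case Lemma 2(c) with (12) gives the rank function (10) for $U\ne\emptyset$, and for $U=\emptyset$ both sides are $0$. If $i\le r([n])$, then $I\cdot\mathrm{HS}_i(I^k)$ (by F1) and $\mathrm{HS}_i(I^{k+1})$ are polymatroidal with the same rank function $(k+1)\rho+\min(i,r)$, and so are equal by Lemma 1(c), as the degree is the value at $[n]$. If $i>r([n])$, both are zero. This proves (11). $\square$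

For $I'$ and $i=2$, (11) agrees with (4), and (4) also shows that (11) fails for $k=1<i$.

## 8. Inequalities affine in $k$: the chain of associated primes

**Theorem C.** Let $k\ge i\ge1$, $i\le r([n])$, $\emptyset\ne A\subseteq[n]$. For $T\subseteq A$ put
$$\rho_A(T)=\rho(A^c\cup T)-\rho(A^c),\qquad \varepsilon(T)=\min(i,r(A^c\cup T))-\min(i,r(A^c)).$$
Then $P_A\in\mathrm{Ass}\,\mathrm{HS}_i(I^k)$ iff
$$k\Big(\sum_{T\in\pi}\rho_A(T)-\rho_A(A)\Big)+\sum_{T\in\pi}\varepsilon(T)-\varepsilon(A)\ \ge\ |\pi|-1\quad\text{for every partition $\pi$ of $A$}\tag{13}$$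
and, in case $|A|=1$, also $k\rho_A(A)+\varepsilon(A)\ge1$. With $\ell=n-c([n])+1$, the sets $\mathrm{Ass}\,\mathrm{HS}_i(I^k)$ are constant for $k\ge\ell+i-1$. This bound is attained for all $n\ge2$, $1\le i\le n-1$.

(It is well known that $\ell$ is the analytic spread of $I$; this is not used.)

**Proof of the criterion.** By Theorem B, $\mathrm{HS}_i(I^k)$ is polymatroidal with rank function (10), so in Lemma 3 we have $\sigma(T)=k\rho_A(T)+\varepsilon(T)$, where $\rho_A$ and $\varepsilon$ do not depend on $k$. The inequality $\sum_{T\in\pi}(\sigma(T)-1)\ge\sigma(A)-1$ is (13) after moving $|\pi|$ and $1$ across, and $\sigma(A)\ge1$ is the condition for $|A|=1$. $\square$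

As a check take $I=(x_1,x_2)$, $i=1$. For $A=\{1,2\}$ and $\pi=\{\{1\},\{2\}\}$, (13) reads $k(1+1-1)+0-1\ge1$, i.e. $k\ge2$. For $A=\{1\}$, $\rho_A(A)=0$ and $\varepsilon(A)=1$, so the condition holds for all $k\ge1$. This agrees with Test 1.

**Proof of Theorem A.** Let $k\ge i$. If $i>r([n])$, then $\mathrm{HS}_i(I^{k'})=0$ for all $k'\ge i$ by Theorem B, and there is nothing to prove. Let $i\le r([n])$. The function $\rho_A$ is submodular with $\rho_A(\emptyset)=0$, hence subadditive on disjoint sets, so the coefficient $\sum_{T\in\pi}\rho_A(T)-\rho_A(A)$ of $k$ in (13) is $\ge0$. Also $\rho_A(A)\ge0$. So each of the inequalities in the criterion, if true for $k$, is true for $k+1$. Every associated prime of the nonzero monomial ideal $\mathrm{HS}_i(I^k)$ is a $P_A$ with $A\ne\emptyset$. Hence $\mathrm{Ass}\,\mathrm{HS}_i(I^k)\subseteq\mathrm{Ass}\,\mathrm{HS}_i(I^{k+1})$. $\square$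

**Remark.** With (11) available, the attempt of Section 2 can be completed. Let $J=\mathrm{HS}_i(I^k)\ne0$ with $k\ge i$, and $P_A=J:x^v$; as in Step 1 of Lemma 3 we may take $v$ large outside $A$, and then $v(A)$ is one less than the least $A$-degree $\mu_J(A)$ of a generator of $J$. Let $x^u$ be a generator of $I$ of least $A$-degree, $u(A)=\mu_I(A)$. Then $x_jx^{u+v}\in IJ=\mathrm{HS}_i(I^{k+1})$ for $j\in A$, while $x^{u+v}$ times any monomial in the variables outside $A$ has $A$-degree $\mu_I(A)+\mu_J(A)-1$, less than that of any monomial of $IJ$. So $\mathrm{HS}_i(I^{k+1}):x^{u+v}=P_A$. The step that was missing in Section 2 is exactly the inclusion $\mathrm{HS}_i(I^{k+1})\subseteq I\cdot\mathrm{HS}_i(I^k)$.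

## 9. Stability from $k=\ell+i-1$ on

We prove the rest of Theorem C. If $i>r([n])$, all the sets with $k\ge i$ are empty. Let $i\le r([n])$ and $k\ge\ell+i-1$; as $\ell\ge1$, $k\ge i$. Fix $A$. Since $r$ is monotone (Lemma 6(d)), $0\le\varepsilon\le i$. Apply Lemma 6 to $\rho_A$ on the subsets of $A$. Let $\gamma$ be the partition of $A$ into components with respect to $\rho_A$, and for a partition $\pi$ of $V\subseteq A$ let $\delta_A(\pi)=\sum_{T\in\pi}\rho_A(T)-\rho_A(V)$.

The plan is to show that (13) for all $\pi$ follows from (13) for those $\pi$ with $\delta_A(\pi)=0$. The latter conditions do not involve $k$. For $|A|=1$ the condition $k\rho_A(A)+\varepsilon(A)\ge1$ does not depend on $k\ge1$ either, because $\rho_A(A),\varepsilon(A)\ge0$ are integers. So the criterion is the same for all $k\ge\ell+i-1$.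

Let $\pi$ be any partition of $A$, and let $\pi'=\{V_1,\dots,V_{m'}\}$ be the finest common coarsening of $\pi$ and $\gamma$. Let $\pi_j$ be the set of blocks of $\pi$ contained in $V_j$, and $m_j=|\pi_j|$. The $V_j$ are unions of blocks of $\gamma$, so $\delta_A(\pi')=0$ by (9), and therefore $\delta_A(\pi)=\sum_j\delta_A(\pi_j)$.

**Step 1: if $m_j\ge2$, then $\delta_A(\pi_j)\ge1$.** Otherwise $\delta_A(\pi_j)=0$, and by (9) every $T\in\pi_j$ is a separator of $V_j$. As $V_j$ is a separator of $A$,
$$\rho_A(T)+\rho_A(A\setminus T)\le\rho_A(T)+\rho_A(V_j\setminus T)+\rho_A(A\setminus V_j)=\rho_A(V_j)+\rho_A(A\setminus V_j)=\rho_A(A).$$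
So $T$ is a separator of $A$, hence a union of blocks of $\gamma$; then so is $V_j\setminus T$, which is nonempty. Splitting $V_j$ into $T$ and $V_j\setminus T$ gives a finer common coarsening of $\pi$ and $\gamma$, a contradiction.

**Step 2: $m_j-1\le|A|-|\gamma|$.** Consider the hypergraph with vertex set $\pi_j$ in which each $C\in\gamma$ with $C\subseteq V_j$ is an edge joining the blocks that meet it. It is connected: otherwise the union of the blocks in one connected part would be a proper subset of $V_j$ that is a union of blocks of $\gamma$ as well, and $V_j$ could be split. The edge $C$ has at most $|C|$ vertices. Starting from one vertex and repeatedly using an edge that meets the set reached so far and leaves it, we reach all vertices, using each edge at most once and gaining at most $|C|-1$ new vertices with the edge $C$. So $m_j-1\le\sum_{C\subseteq V_j}(|C|-1)\le\sum_{C\in\gamma}(|C|-1)=|A|-|\gamma|$.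

**Step 3: $|A|-|\gamma|\le\ell-1$.** We compare $\gamma$ with the components of $[n]$ for $\rho$. Let $X$ be a separator of $[n]$ for $\rho$. Apply (8) to $Y=A^c\cup(X\cap A)$, where $Y\cap X=X$ and $Y\setminus X=A^c\setminus X$; to $Y=A^c\cup(A\setminus X)$, where $Y\cap X=A^c\cap X$ and $Y\setminus X=[n]\setminus X$; and to $Y=A^c$. This gives
$$\begin{aligned}\rho_A(X\cap A)+\rho_A(A\setminus X)&=\rho(X)+\rho(A^c\setminus X)+\rho([n]\setminus X)+\rho(A^c\cap X)-2\rho(A^c)\\&=\rho([n])-\rho(A^c)=\rho_A(A).\end{aligned}$$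
So $X\cap A$ is a separator of $A$ for $\rho_A$. Hence the components of $[n]$ meeting $A$ cut $A$ into nonempty disjoint separators, and $|\gamma|$ is at least the number of these components, which is at least $c([n])-|A^c|$. Thus $|A|-|\gamma|\le n-c([n])=\ell-1$.

**Step 4: (13) for $\pi$.** Assume (13) for $\pi'$, which has $\delta_A(\pi')=0$: it says $\sum_j\varepsilon(V_j)-\varepsilon(A)\ge m'-1$. Since $0\le\varepsilon\le i$, $\sum_{T\in\pi_j}\varepsilon(T)-\varepsilon(V_j)\ge-i$, and the left side is $0$ if $m_j=1$. For $m_j\ge2$, Steps 1 to 3 give $k\delta_A(\pi_j)-i\ge k-i\ge\ell-1\ge m_j-1$. Hence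
$$\begin{aligned}k\delta_A(\pi)+\sum_{T\in\pi}\varepsilon(T)-\varepsilon(A)&=\sum_j\Big(k\delta_A(\pi_j)+\sum_{T\in\pi_j}\varepsilon(T)-\varepsilon(V_j)\Big)+\sum_j\varepsilon(V_j)-\varepsilon(A)\\&\ge\sum_{j:\,m_j\ge2}(k-i)+m'-1\ \ge\ \sum_j(m_j-1)+m'-1=|\pi|-1,\end{aligned}$$
which is (13) for $\pi$. This proves stability.

**Step 5: the bound is attained.** Let $n\ge2$, $1\le i\le n-1$, and let $I$ be generated by all squarefree monomials of degree $n-1$. Then $\rho(T)=\min(|T|,n-1)$. A proper nonempty subset $X$ of $[n]$ has $\rho(X)+\rho(X^c)=n>n-1$, so the only component of $[n]$ is $[n]$; thus $\ell=n$ and $r([n])=n-1\ge i$. For $T\ne[n]$ all singletons in $T$ are separators of $T$, so $r(T)=0$. Let $A=[n]$: then $\rho_A=\rho$, $\varepsilon(T)=0$ for $T\ne[n]$, and $\varepsilon([n])=i$. For $|\pi|=m\ge2$, (13) reads $k(n-(n-1))-i\ge m-1$, i.e. $k-i\ge m-1$; for $m=1$ it is trivial. The largest $m$ is $n$. So for $k\ge i$, the maximal ideal lies in $\mathrm{Ass}\,\mathrm{HS}_i(I^k)$ iff $k\ge i+n-1=\ell+i-1$. As $\ell+i-2\ge i$,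 the sets for $k=\ell+i-2$ and $k=\ell+i-1$ differ, and both exponents lie in the range $k\ge i$. $\square$

For $n=3$, $i=2$ this is Test 2: the maximal ideal enters at $k=4$.

## 10. Products with $(x_1,x_2)^2(x_3,x_4)^2$: the range $k\ge i$ is sharp

We prove Theorem D by running Test 3 for all $i\ge2$. Let $I'$ be generated by all squarefree monomials of degree $i$ in $y_0,\dots,y_i$, let $L=(x_1,x_2)^2(x_3,x_4)^2$, and $I=I'L\subset K[y_0,\dots,y_i,x_1,\dots,x_4]$, which is polymatroidal by F1. Put $z=y_0\cdots y_i$ and $\mathfrak p=(x_1,\dots,x_4)$. Since $I^k=I'^kL^k$, (3) gives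
$$\mathrm{HS}_i(I^k)=\sum_{p+q=i}\mathrm{HS}_p(I'^k)\,\mathrm{HS}_q(L^k).\tag{14}$$

**Step 1: the exponents of $I'^k$.** The exponent set of $I'^k$ is $\{b\in\mathbb Z_{\ge0}^{i+1}:\text{all }b_j\le k,\ |b|=ki\}$. "$\subseteq$" is clear; for such $b$ put $c_j=k-b_j\ge0$. Then $\sum_jc_j=(i+1)k-ki=k$, and $y^b=\prod_j(z/y_j)^{c_j}$.

**Step 2: three facts about $\mathrm{HS}(I'^k)$.** These say that $\mathrm{HS}_i(I'^k)$ is born exactly at $k=i$, and they provide an element one homological step earlier. We use Proposition 5(i) in the $i+1$ variables $y_0,\dots,y_i$.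

First, $\mathrm{HS}_i(I'^{i-1})=0$. Let $y^a$ be a minimal generator of $\mathrm{HS}_i(I'^k)$. Then $|a|=ki+i$, and for each $f$ some $i$-subset of the $(i+1)$-element index set avoiding $f$ is in $M_a$; there is only one such subset, so $M_a$ consists of all $i$-subsets. With $c=a-(1,\dots,1)$, this says that all $c+e_f$ are exponents of $I'^k$. So $c_f\le k-1$ for all $f$ and $|c|=ki-1$, whence $ki-1\le(i+1)(k-1)$, i.e. $k\ge i$.

Second, $\mathrm{HS}_i(I'^i)\ne0$. For $k=i$ and $c=(i-1,\dots,i-1)$ we have $|c|=i^2-1=ki-1$, and all $c+e_f$ are exponents of $I'^i$. So $a=c+(1,\dots,1)$ has $|a|=ki+i$, all $i$-subsets are in $M_a$, and no element lies in all of them. The generator is $z^i$.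

Third, $z^{i-1}\in\mathrm{HS}_{i-1}(I'^{i-1})$. Note that $i-1\ge1$. For $a=(i-1,\dots,i-1)$ we have $|a|=i^2-1=i(i-1)+(i-1)$, and for every $(i-1)$-subset $F$ the vector $a-1_F$ is nonnegative with entries at most $i-1$ and sum $i(i-1)$, hence an exponent of $I'^{i-1}$. So $M_a$ consists of all $(i-1)$-subsets of an $(i+1)$-element set, and no element lies in all of them.

**Step 3: $\mathfrak p\in\mathrm{Ass}\,\mathrm{HS}_i(I^{i-1})$.** Put $k=i-1\ge1$. Since $\mathrm{HS}_i(I'^k)=0$, only $q\ge1$ contributes to (14), so by (1) every monomial of $\mathrm{HS}_i(I^k)$ has $x$-degree at least $4k+1$. Let $w=(x_1x_2x_3x_4)^k$, of degree $4k$. By (3) and Test 1,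
$$\mathrm{HS}_1(L^k)=x_1x_2(x_1,x_2)^{2k-1}(x_3,x_4)^{2k}+(x_1,x_2)^{2k}x_3x_4(x_3,x_4)^{2k-1}.$$
It contains $wx_1=x_1x_2\cdot x_1^kx_2^{k-1}\cdot x_3^kx_4^k$, and by symmetry $wx_2,wx_3,wx_4$. So $z^{i-1}wx_j\in\mathrm{HS}_{i-1}(I'^k)\mathrm{HS}_1(L^k)\subseteq\mathrm{HS}_i(I^k)$ for $j=1,\dots,4$, while $z^{i-1}w$ times any monomial in the $y$'s has $x$-degree $4k$ and is not in $\mathrm{HS}_i(I^k)$. Hence $\mathrm{HS}_i(I^k):z^{i-1}w=\mathfrak p$.

**Step 4: $\mathfrak p\notin\mathrm{Ass}\,\mathrm{HS}_i(I^i)$.** Suppose $\mathrm{HS}_i(I^i):v=\mathfrak p$ with a monomial $v=v_xv_y$. By (2), every $\mathrm{HS}_q(L^i)$ is contained in $L^i=(x_1,x_2)^{2i}(x_3,x_4)^{2i}$, so (14) gives $v_xx_j\in L^i$ for all $j$. The case $j=3$ shows that the $(x_1,x_2)$-degree of $v_x$ is at least $2i$, and $j=1$ shows that its $(x_3,x_4)$-degree is at least $2i$. Thus $v_x\in L^i$. Since $z^i\in\mathrm{HS}_i(I'^i)$, we get $z^iv\in\mathrm{HS}_i(I'^i)\,L^i\subseteq\mathrm{HS}_i(I^i)$, the last inclusion being the term $p=i$, $q=0$ of (14). So $z^i\in\mathfrak p$,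 a contradiction. $\square$
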